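\title{Nontrivial $C(X)$-algebras over the Hilbert cube with fibers $\mathcal{Z}$ and $\mathcal{O}_\infty$}

\begin{abstract}
A separable unital $C(X)$-algebra over a finite-dimensional compact metrizable space $X$, all of whose fibers are isomorphic to one strongly self-absorbing $K_1$-injective $C^*$-algebra $\mathcal{D}$, is isomorphic to $C(X)\otimes\mathcal{D}$. We show that this fails over the Hilbert cube $Q$ for the Jiang--Su algebra $\mathcal{Z}$ and for the Cuntz algebra $\mathcal{O}_\infty$. We construct a separable unital $C(Q)$-algebra $A$ with all fibers isomorphic to $\mathcal{Z}$ and $K_1(A)\cong\mathbb{Z}$, as an inductive limit in which the generator of $K_1$ is passed from one odd sphere to the next and vanishes in every fiber. Tensoring and pulling back give counterexamples for every strongly self-absorbing $\mathcal{D}$ over every compact metrizable space containing $Q$. We also show that trivialization still holds over some infinite-dimensional spaces.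
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact Hausdorff space. A $C^*$-algebra $A$ is a \emph{$C(X)$-algebra} if it is equipped with a unital $*$-homomorphism $\mu$ from $C(X)$ into the center of the multiplier algebra of $A$; we write $fa$ for $\mu(f)a$. For a closed set $Y\subset X$ put $J_Y=C_0(X\setminus Y)\cdot A$ and $A_Y=A/J_Y$. The \emph{fiber} of $A$ at $x\in X$ is $A_x=A_{\{x\}}$. An isomorphism of $C(X)$-algebras is a $*$-isomorphism that intertwines the structure maps. A $C(X)$-algebra is a family of $C^*$-algebras $A_x$ parametrized by $X$, with no local triviality assumed. The basic example is $C(X)\otimes\mathcal{D}=C(X,\mathcal{D})$, all of whose fibers equal $\mathcal{D}$. A $C(X)$-algebra isomorphic to it will be called \emph{trivial}. When $X$ is finite, a $C(X)$-algebra is the direct sum of its fibers, so the fibers determine it. The question is for which $X$ and $\mathcal{D}$ this remains true.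

A unital separable $C^*$-algebra $\mathcal{D}\neq\mathbb{C}$ is \emph{strongly self-absorbing} if there is an isomorphism $\mathcal{D}\to\mathcal{D}\otimes\mathcal{D}$ that is approximately unitarily equivalent to $d\mapsto d\otimes1$. Here two unital $*$-homomorphisms $\varphi,\psi\colon\mathcal{D}\to B$ are \emph{approximately unitarily equivalent} if there are unitaries $w_n\in B$ with $w_n\varphi(d)w_n^*\to\psi(d)$ for all $d$. The algebra $\mathcal{D}$ is \emph{$K_1$-injective} if the canonical map $U(\mathcal{D})/U_0(\mathcal{D})\to K_1(\mathcal{D})$ is injective, where $U_0(\mathcal{D})$ is the component of $1$ in the unitary group. The Cuntz algebras $\mathcal{O}_2$ and $\mathcal{O}_\infty$, the Jiang--Su algebra $\mathcal{Z}$, the UHF algebras of infinite type and their tensor products with $\mathcal{O}_\infty$ are strongly self-absorbing and $K_1$-injective. Unital copies of such an algebra inside another algebra tend to be unique up to approximate unitary equivalence (Section~\ref{sec:positive} shows this at work), so there is little room to twist a family with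 fiber $\mathcal{D}$. The following results are known.

\begin{theorem}\label{thm:known}
\leavevmode
\begin{enumerate}
\item[(1)] Let $\mathcal{D}$ be strongly self-absorbing and $K_1$-injective, and let $X$ be a finite-dimensional compact metrizable space. Every separable unital $C(X)$-algebra with all fibers isomorphic to $\mathcal{D}$ is isomorphic to $C(X)\otimes\mathcal{D}$ as a $C(X)$-algebra.
\item[(2)] For $X=\prod_{\mathbb{N}}S^2$ and any UHF algebra $U$ of infinite type there is a $C(X)$-algebra with all fibers isomorphic to $U$ that does not absorb $U$, and hence is not isomorphic to $C(X)\otimes U$.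
\item[(3)] There is a separable unital $C(X)$-algebra over the Hilbert cube $X$ with all fibers isomorphic to $\mathcal{O}_2$ and with nontrivial $K$-theory; it is not isomorphic to $C(X)\otimes\mathcal{O}_2$.
\end{enumerate}
\end{theorem}

So finite dimensionality cannot be dropped from (1) in general. The problem we address comes from Dadarlat and Winter \cite{DW}.

\medskip
\noindent\textbf{Problem.} \emph{For $\mathcal{D}=\mathcal{Z}$ and for $\mathcal{D}=\mathcal{O}_\infty$, is there an infinite-dimensional compact metrizable space $X$ and a separable unital $C(X)$-algebra with all fibers isomorphic to $\mathcal{D}$ that is not isomorphic to $C(X)\otimes\mathcal{D}$ as a $C(X)$-algebra?}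
\medskip

Both $\mathcal{Z}$ and $\mathcal{O}_\infty$ have the $K$-theory of $\mathbb{C}$: $K_0$ is infinite cyclic, generated by the class of the unit, and $K_1=0$. For this reason the examples in (2) and (3) cannot be converted by tensoring. If $U$ contains $M_k$ unitally with $k\ge2$, then the class of the unit is divisible by $k$ in $K_0(U\otimes B)$ for every unital $B$, and $\mathcal{O}_2\otimes B\cong\mathcal{O}_2$ for simple separable unital nuclear $B$. In the other direction tensoring works well: $\mathcal{Z}\otimes\mathcal{D}\cong\mathcal{D}$ for every strongly self-absorbing $\mathcal{D}$, so an example with fibers $\mathcal{Z}$ yields candidates for all $\mathcal{D}$ at once. Thus $\mathcal{Z}$ is the case to solve. As for the invariant, if $X$ is contractible then evaluation at a point is a homotopy equivalence $C(X)\otimes\mathcal{D}\to\mathcal{D}$, so a nonzero $K$-theory class of $A$ that vanishes in a fiber obstructs triviality. Result (3) shows that over the Hilbert cube a nonzero class can vanish in every fiber. One therefore expects counterexamples.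 The difficulty is to produce such a class while keeping every fiber simple, with a unique trace and with the $K$-theory of $\mathbb{C}$.

\begin{theorem}\label{thm:A}
Let $Q$ be the Hilbert cube. There is a separable unital $C(Q)$-algebra $A$ with $A_x\cong\mathcal{Z}$ for all $x\in Q$ and $K_0(A)\cong\mathbb{Z}$, $K_1(A)\cong\mathbb{Z}$. All fibers of the $C(Q)$-algebra $A\otimes\mathcal{O}_\infty$ are isomorphic to $\mathcal{O}_\infty$, and $K_1(A\otimes\mathcal{O}_\infty)\cong\mathbb{Z}$. Since $K_1(C(Q)\otimes\mathcal{Z})=0=K_1(C(Q)\otimes\mathcal{O}_\infty)$, we have $A\not\cong C(Q)\otimes\mathcal{Z}$ and $A\otimes\mathcal{O}_\infty\not\cong C(Q)\otimes\mathcal{O}_\infty$, already as $C^*$-algebras.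
\end{theorem}

The answer to the problem is therefore yes in both cases. Two supplements describe the scope of the phenomenon. We call $B$ \emph{$\mathcal{D}$-absorbing} (or \emph{$\mathcal{D}$-stable}) if $B\cong B\otimes\mathcal{D}$.

\begin{theorem}\label{thm:B}
Let $\mathcal{D}$ be any strongly self-absorbing $C^*$-algebra and let $X$ be any compact metrizable space containing a homeomorphic copy of $Q$. Then there is a separable unital $C(X)$-algebra with all fibers isomorphic to $\mathcal{D}$ that is not isomorphic to $C(X)\otimes\mathcal{D}$ as a $C(X)$-algebra. If $\mathcal{D}\not\cong\mathcal{O}_2$, it can be chosen $\mathcal{D}$-absorbing.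
\end{theorem}

Infinite dimension alone is not the obstruction.

\begin{proposition}\label{prop:C}
Let $\mathcal{D}$ be strongly self-absorbing and $K_1$-injective. Let $X$ be a compact metrizable space with a point $\infty$ that has a neighborhood base of clopen sets $V$ such that $X\setminus V$ is finite-dimensional. Then every separable unital $C(X)$-algebra with all fibers isomorphic to $\mathcal{D}$ is isomorphic to $C(X)\otimes\mathcal{D}$ as a $C(X)$-algebra.
\end{proposition}

An example is the one-point compactification of $\bigsqcup_n[0,1]^n$, which is infinite-dimensional because it contains cubes of every dimension. We do not settle which infinite-dimensional spaces containing no Hilbert cube admit counterexamples.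

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:toy} shows the mechanism on a single map $C(\mathbb{D}\times\mathbb{T})\to C(S^3,M_2)$ and isolates its three defects. Section~\ref{sec:unitary} repairs them by building a suitable unitary in $C(S^3,\mathcal{Z})$. The algebra $A$ is constructed in Section~\ref{sec:construction}, its fibers are identified in Section~\ref{sec:fibers}, and its $K$-theory is computed in Section~\ref{sec:K}. Sections~\ref{sec:B} and~\ref{sec:positive} prove the supplements.

\section{Preliminaries}\label{sec:prelim}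

Tensor products are minimal; in each of them one factor is nuclear. Ideals are closed and two-sided. For a unital algebra $\mathcal{D}$, $\mathcal{D}^{\otimes\infty}$ is the inductive limit of the algebras $\mathcal{D}^{\otimes n}$ under the maps $a\mapsto a\otimes1$, and $\mathcal{D}^{\otimes0}=\mathbb{C}$.

\subsection{$C(X)$-algebras}

All $C(X)$-algebras below are unital, so the structure map takes values in the center of $A$. For $a\in A$ we write $a(x)$ and $a|_Y$ for the images of $a$ in $A_x$ and $A_Y$. The ideal $J_Y$ is the closed linear span of the products $fa$ with $f|_Y=0$. We use the standard facts that $(fa)(x)=f(x)a(x)$, that $x\mapsto\|a(x)\|$ is upper semicontinuous, and that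
\begin{equation}\label{eq:sup}
\|a|_Y\|=\sup_{y\in Y}\|a(y)\| .
\end{equation}
In particular $J_Y=\{a: a(y)=0\text{ for all }y\in Y\}$. The quotient $A_Y$ is a $C(Y)$-algebra, where $f\in C(Y)$ acts through any extension to $X$, and $(A_Y)_{Y'}=A_{Y'}$ for closed $Y'\subset Y$. A $C(X)$-linear $*$-homomorphism $\Phi\colon A\to B$ maps $J_Y(A)$ into $J_Y(B)$, so it induces maps $A_Y\to B_Y$ and $\Phi_x\colon A_x\to B_x$ compatible with the quotient maps. These are isomorphisms if $\Phi$ is.

\begin{lemma}\label{lem:CX}
Let $X$ be a compact Hausdorff space.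
\begin{enumerate}
\item[(a)] A $C(X)$-linear $*$-homomorphism $\Phi\colon A\to B$ such that every $\Phi_x$ is an isomorphism is an isomorphism.
\item[(b)] If $\mathcal{D}$ is unital and nuclear, then $A\otimes\mathcal{D}$ is a $C(X)$-algebra with $(A\otimes\mathcal{D})_Y=A_Y\otimes\mathcal{D}$ for every closed $Y\subset X$.
\item[(c)] If $A=\varinjlim(B_n,\psi_n)$ with unital $C(X)$-linear maps $\psi_n$, then $A$ is a $C(X)$-algebra and $A_x=\varinjlim((B_n)_x,(\psi_n)_x)$.
\item[(d)] If $p\colon Y\to X$ is a continuous map of compact Hausdorff spaces and $B$ is unital, then the fiber of $C(Y,B)$ at $x$ is $C(p^{-1}(x),B)$, with restriction as the quotient map.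
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:sup}, $\|\Phi(a)\|=\sup_x\|\Phi_x(a(x))\|=\|a\|$, so the range of $\Phi$ is closed. Let $b\in B$ and $\varepsilon>0$. For each $x$ choose $a_x\in A$ with $\Phi(a_x)(x)=b(x)$. By upper semicontinuity, $\|(\Phi(a_x)-b)(y)\|<\varepsilon$ for $y$ in an open neighborhood $U_x$ of $x$. Take a partition of unity $(f_i)$ subordinate to a finite subcover $(U_{x_i})$. Then $\|\Phi(\sum_if_ia_{x_i})-b\|\le\varepsilon$ by \eqref{eq:sup}.

(b) The ideal $J_Y(A\otimes\mathcal{D})$ is the closed span of the elements $fa\otimes d$ with $f|_Y=0$, so it is $J_Y(A)\otimes\mathcal{D}$. Tensoring with a nuclear algebra preserves short exact sequences.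

(c) The ideal $J_{\{x\}}(A)$ is the closure of the union of the images of the ideals $J_{\{x\}}(B_n)$, and inductive limits preserve short exact sequences.

(d) Restriction to $p^{-1}(x)$ is surjective and annihilates $J_{\{x\}}$. If $F$ vanishes on $p^{-1}(x)$ and $\varepsilon>0$, then $p(\{\|F\|\ge\varepsilon\})$ is a compact set missing $x$. For $f\colon X\to[0,1]$ equal to $1$ on this set and $0$ at $x$ we get $\|F-fF\|\le\varepsilon$. So $F\in J_{\{x\}}$.
\end{proof}

\subsection{Strongly self-absorbing algebras}

\begin{theorem}[Toms--Winter \cite{TW}]\label{thm:TW}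
Let $\mathcal{D}$ be strongly self-absorbing.
\begin{enumerate}
\item[(a)] A separable unital $B$ satisfies $B\cong B\otimes\mathcal{D}$ if and only if there is a unital $*$-homomorphism $\mathcal{D}\to(\ell^\infty(B)/c_0(B))\cap B'$.
\item[(b)] $\mathcal{D}\cong\mathcal{D}^{\otimes\infty}$, and there are unitaries $u_n\in\mathcal{D}\otimes\mathcal{D}$ with $u_n(d\otimes1)u_n^*\to1\otimes d$ for all $d\in\mathcal{D}$.
\item[(c)] $\mathcal{D}$ is simple and nuclear, and it is either purely infinite or stably finite with a unique tracial state.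
\end{enumerate}
\end{theorem}

In (a), $B$ sits in $\ell^\infty(B)/c_0(B)$ as the constant sequences. We apply (a) in the following form. A unital algebra $B$ \emph{has almost central copies} of a unital algebra $\mathcal{D}_0$ if for all finite sets $F\subset B$, $G\subset\mathcal{D}_0$ and $\varepsilon>0$ there is a unital $*$-homomorphism $\eta\colon\mathcal{D}_0\to B$ with $\|[\eta(g),b]\|\le\varepsilon$ for $g\in G$, $b\in F$.

\begin{lemma}\label{lem:absorb}
Let $\mathcal{D}$ be strongly self-absorbing.
\begin{enumerate}
\item[(a)] If $C$ is unital and there is a unital $*$-homomorphism $\mathcal{D}_0\to\mathcal{D}$, then $C\otimes\mathcal{D}$ has almost central copies of $\mathcal{D}_0$.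
\item[(b)] If $B=\varinjlim B_n$ with unital connecting maps and $B_n$ has almost central copies of $\mathcal{D}$ for all large $n$, then so does $B$.
\item[(c)] If $B$ is separable, unital and has almost central copies of $\mathcal{D}$, then $B\cong B\otimes\mathcal{D}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Identify $C\otimes\mathcal{D}$ with $C\otimes\mathcal{D}^{\otimes\infty}$. Approximate the elements of $F$ within $\delta$ by elements of $C\otimes\mathcal{D}^{\otimes m}$ for some $m$, and map $\mathcal{D}_0$ into the $(m+1)$st factor $\mathcal{D}$. Then $\|[\eta(g),b]\|\le2\delta\|g\|$.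

(b) Approximate $F$ within $\delta$ by the image of a finite set $F'\subset B_n$ with $n$ large, choose $\eta'\colon\mathcal{D}\to B_n$ for $F',G,\delta$, and compose with $B_n\to B$. The commutators are at most $\delta+2\delta\|g\|$.

(c) Let $(b_i)$ and $(d_j)$ be dense sequences in $B$ and $\mathcal{D}$, and choose $\eta_k$ with $\|[\eta_k(d_j),b_i]\|\le1/k$ for $i,j\le k$. The unital $*$-homomorphism $d\mapsto[(\eta_k(d))_k]$ sends each $d_j$ to an element commuting with each $b_i$, so by continuity its range lies in $B'$. Apply Theorem~\ref{thm:TW}(a).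
\end{proof}

\subsection{The Jiang--Su algebra and classification}

For coprime $p,q$ the \emph{dimension drop algebra} is
\[
Z_{p,q}=\{f\in C([0,1],M_p\otimes M_q): f(0)\in M_p\otimes1,\ f(1)\in1\otimes M_q\}.
\]
We say that a unital algebra $B$ \emph{has the $K$-theory of $\mathbb{C}$} if $K_0(B)$ is infinite cyclic with generator $[1_B]$ and $K_1(B)=0$.

\begin{theorem}[Jiang--Su \cite{JS}]\label{thm:JS}
The algebras $Z_{p,q}$ have the $K$-theory of $\mathbb{C}$. The algebra $\mathcal{Z}$ is a simple unital inductive limit of such algebras, with $p,q\to\infty$ and injective unital connecting maps, and it has a unique tracial state $\tau$. In particular $Z_{p,q}\subset\mathcal{Z}$ unitally for arbitrarily large coprime $p<q$. Moreover $\mathcal{Z}$ is nuclear, has the $K$-theory of $\mathbb{C}$, and $\mathcal{Z}\cong\mathcal{Z}\otimes\mathcal{Z}\cong\mathcal{Z}^{\otimes\infty}$.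
\end{theorem}

Consequently each $\mathcal{Z}^{\otimes n}$, $n\geq 0$, is simple, has the $K$-theory of $\mathbb{C}$ and has a unique tracial state $\tau_n$, with $\tau_{n+1}=\tau_n\otimes\tau$.

The \emph{Elliott invariant} of a simple unital $C^*$-algebra $B$ consists of $K_0(B)$ with the cone of classes of projections in matrix algebras over $B$ and the class of the unit, the group $K_1(B)$, the simplex of tracial states, and the pairing between traces and $K_0(B)$.

\begin{theorem}[{\cite[Cor.~D]{CETWW}}]\label{thm:class}
Two simple, separable, unital, nuclear, $\mathcal{Z}$-stable $C^*$-algebras satisfying the UCT are isomorphic if and only if their Elliott invariants are isomorphic.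
\end{theorem}

This result of Castillejos, Evington, Tikuisis, White and Winter rests on work of Gong--Lin--Niu, Elliott--Gong--Lin--Niu and Tikuisis--White--Winter. We also use the Kirchberg--Phillips theorem, by which simple, separable, unital, nuclear, purely infinite $C^*$-algebras satisfying the UCT are classified by $(K_0,[1],K_1)$, and Kirchberg's absorption theorem, by which $B\otimes\mathcal{O}_2\cong\mathcal{O}_2$ for every simple, separable, unital, nuclear $B$. For Theorem~\ref{thm:B} only we need Winter's theorem \cite{W11} that $\mathcal{D}\otimes\mathcal{Z}\cong\mathcal{D}$ for every strongly self-absorbing $\mathcal{D}$.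

\subsection{$K$-theory}

The \emph{bootstrap class} is a class of separable nuclear $C^*$-algebras whose members satisfy the UCT. It contains the separable type I algebras (among them the separable commutative algebras and $Z_{p,q}$) and $\mathcal{O}_\infty$, and it is closed under countable inductive limits and tensor products. In particular it contains $\mathcal{Z}$.

The exterior product $K_i(A)\otimes K_j(B)\to K_{i+j}(A\otimes B)$, $x\otimes y\mapsto x\times y$, is natural in both variables. Schochet's K\"unneth theorem states that for $A$ in the bootstrap class and any $B$, the resulting map $K_*(A)\otimes K_*(B)\to K_*(A\otimes B)$ is injective with cokernel $\operatorname{Tor}(K_*(A),K_*(B))$. Since $x\times[1_B]$ is the image of $x$ under $a\mapsto a\otimes1_B$, this gives: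
\begin{equation}\label{eq:kunneth}
\parbox{0.85\textwidth}{if $A$ is in the bootstrap class and $B$ has the $K$-theory of $\mathbb{C}$, then $a\mapsto a\otimes1_B$ induces an isomorphism $K_*(A)\cong K_*(A\otimes B)$.}
\end{equation}
By Bott periodicity, $K_0(C_0(\mathbb{R}^{2n}))\cong\mathbb{Z}$, and for a generator $b$ the map $x\mapsto b\times x$ is an isomorphism $K_i(B)\to K_i(C_0(\mathbb{R}^{2n})\otimes B)$. Also $K_0(C_0(\mathbb{R}^{2n+1}))=0$ and $K_1(C_0(\mathbb{R}^{2n+1}))\cong\mathbb{Z}$. We write $\zeta\in C(\mathbb{T})$ for the unitary $\zeta(w)=w$ and $\mathbb{T}^*=\mathbb{T}\setminus\{1\}$. Then $K_0(C(\mathbb{T}))=\mathbb{Z}\cdot[1]$, and $[\zeta]$ generates $K_1(C(\mathbb{T}))\cong\mathbb{Z}$. The inclusion $C_0(\mathbb{T}^*)\subset C(\mathbb{T})$ induces an isomorphism on $K_1$, and $[\zeta]$ also denotes the corresponding generator of $K_1(C_0(\mathbb{T}^*))$.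

\section{From the circle to the three-sphere}\label{sec:toy}

We want an inductive system of $C(Q)$-algebras whose connecting maps are isomorphisms on $K_1\cong\mathbb{Z}$ but induce zero on $K_1$ of every fiber. One step of such a system can be written down by hand.

Let $\mathbb{D}\subset\mathbb{C}$ be the closed unit disc with interior $\mathbb{D}^\circ$, let $S^3=\{(y,z)\in\mathbb{C}^2:|y|^2+|z|^2=1\}$, and define
\[
\sigma\colon\mathbb{D}\times\mathbb{T}\to S^3,\quad\sigma(y,w)=\bigl(y,\sqrt{1-|y|^2}\,w\bigr),
\qquad
\theta\colon S^3\to SU(2),\quad\theta(y,z)=\begin{pmatrix}z&-\bar y\\ y&\bar z\end{pmatrix}.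
\]
The map $\sigma$ is onto; it collapses each circle $\{y\}\times\mathbb{T}$ with $y\in\partial\mathbb{D}$ to the point $(y,0)$ and is injective elsewhere. So $S^3$ lies over $\mathbb{D}$ through $(y,z)\mapsto y$, with a circle over each interior point and a single point over each boundary point. The map $\theta$ is a homeomorphism with $\theta(0,1)=1$. Finally, $\sigma$ restricts to a homeomorphism from $\mathbb{D}^\circ\times\mathbb{T}^*\cong\mathbb{R}^3$ onto the complement of the closed disc $\Delta=\sigma(\mathbb{D}\times\{1\})=\{(y,z)\in S^3:z\in[0,1]\}$; the inverse is $(y,z)\mapsto(y,z/|z|)$. Extension by zero gives an inclusion $\iota_0\colon C_0(\mathbb{D}^\circ\times\mathbb{T}^*)\to C(S^3)$.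

\begin{lemma}\label{lem:sphere}
\leavevmode
\begin{enumerate}
\item[(a)] $K_1(C(S^3))$ is infinite cyclic with generator $g=[\theta]$. For $r\ge2$, two continuous maps $S^3\to U(r)$ with the same class in $K_1(C(S^3))$ are homotopic.
\item[(b)] $\iota_0$ induces an isomorphism on $K_1$. We write $g_0$ for the generator of $K_1(C_0(\mathbb{D}^\circ\times\mathbb{T}^*))$ with $\iota_{0*}(g_0)=g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By definition $K_1(C(S^3))=\varinjlim[S^3,U(r)]$, where $[S^3,U(r)]$ is the group of homotopy classes of maps under pointwise multiplication. Let $s_*=(0,1)$. Since $U(r)$ is connected, every map $u$ is homotopic to the based map $u\,u(s_*)^{-1}$, and a homotopy $u_t$ between based maps gives the based homotopy $u_tu_t(s_*)^{-1}$. So $[S^3,U(r)]=\pi_3(U(r))$. The fibration $SU(2)\to U(2)\to\mathbb{T}$ gives $\pi_3(SU(2))\cong\pi_3(U(2))$. The fibrations $U(r)\to U(r+1)\to S^{2r+1}$ give $\pi_3(U(r))\cong\pi_3(U(r+1))$ for $r\ge2$, because $\pi_3$ and $\pi_4$ of $S^{2r+1}$ vanish. Hence $\pi_3(SU(2))\to\pi_3(U(r))\to K_1(C(S^3))$ are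 isomorphisms for $r\ge2$, and $\pi_3(SU(2))\cong\mathbb{Z}$ is generated by the homeomorphism $\theta$.

(b) The sequence $0\to C_0(S^3\setminus\Delta)\to C(S^3)\to C(\Delta)\to0$ splits, because $(y,z)\mapsto\sigma(y,1)$ is a retraction onto $\Delta$. Since $\Delta\cong\mathbb{D}$ is contractible, $K_1(C(\Delta))=0$.
\end{proof}

For maps $u,u'$ from $S^3$ to unitary groups we have $[u\oplus u']=[u]+[u']$, $[u^k]=k[u]$ for the pointwise power, and $[u\otimes1_q]=q[u]$. Constant maps have class $0$, and conjugation by a constant unitary does not change the class.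

\begin{example}\label{ex:toy}
Define $\Phi\colon C(\mathbb{D}\times\mathbb{T})\to C(S^3,M_2)$ by functional calculus in the circle variable, $\Phi(f)(y,z)=f(y,\theta(y,z))$. This is a unital $C(\mathbb{D})$-linear $*$-homomorphism.

\emph{Globally}, $K_1(C(\mathbb{D}\times\mathbb{T}))$ is generated by the class of $(y,w)\mapsto w$, and $\Phi$ sends this unitary to $\theta$. So $\Phi$ is an isomorphism $\mathbb{Z}\to\mathbb{Z}$ on $K_1$.

\emph{In the fiber} over $y\in\mathbb{D}^\circ$, the map $\Phi_y\colon C(\mathbb{T})\to C(\mathbb{T},M_2)$ sends $\zeta$ to the loop $w\mapsto\theta(\sigma(y,w))$. For $y=0$ this is $\operatorname{diag}(w,\bar w)$, of class $[\zeta]-[\zeta]=0$. For any $y$, moving $y$ along a path to a boundary point of $\mathbb{D}$ deforms the loop to a constant. Over $y\in\partial\mathbb{D}$ the target fiber is $M_2$, with $K_1=0$. So $\Phi_y$ is zero on $K_1$ for every $y$.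
\end{example}

The class $[\zeta]$, which is nonzero in every fiber of the source, has been converted into a class that is nonzero globally and zero in every fiber. The price is a new circle over each interior point, so the fibers of the target still have $K_1\cong\mathbb{Z}$. One repeats the step with a new disc coordinate, passing from $S^3$ to $S^5$, and so on. In the limit, $K_1$ of a fiber is the limit of zero maps and $K_1$ of the whole algebra is the limit of isomorphisms. Each step uses up a disc, and after finitely many steps the fibers over interior points are still functions on a circle. This is where infinite dimension enters.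

Iterating Example~\ref{ex:toy} as it stands has three defects.
\begin{enumerate}
\item[(i)] The matrix sizes are $2^n$, so the class of the unit becomes divisible by $2$ in $K_0$ of every fiber. Scalars cannot replace $M_2$, since every map $S^3\to\mathbb{T}$ lifts to $\mathbb{R}$ and is null-homotopic.
\item[(ii)] The fibers need not be simple. Over the point with all coordinates $0$ the system is $C(\mathbb{T},M_{2^n})$ with the isometric maps $h\mapsto(w\mapsto\operatorname{diag}(h(w),h(\bar w)))$. The evaluations at $w=1$ are compatible with these maps and define a quotient of the limit with nonzero kernel.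
\item[(iii)] The same fiber has more than one trace: the evaluations at $w=1$ and at $w=-1$, followed by the normalized matrix trace, give two traces that differ on $\zeta$.
\end{enumerate}
To cure (i) we replace $M_2$ by $\mathcal{Z}$, which does not change $K_0$, and $\theta$ by a unitary $v\in C(S^3,\mathcal{Z})$ representing the generator. To cure (ii) the spectrum of $v(s)$ should be almost all of $\mathbb{T}$ for every $s$, and to cure (iii) the spectral distribution of $v(s)$ with respect to $\tau$ should be almost independent of $s$.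

\section{A unitary over $S^3$ with values in $\mathcal{Z}$}\label{sec:unitary}

By \eqref{eq:kunneth}, the image of $g$ under $f\mapsto f\otimes1$ generates $K_1(C(S^3)\otimes Z_{p,q})$. Suppose that a unitary $v\in C(S^3,Z_{p,q})$ represents it. Evaluating at $t=0$ turns $f\mapsto f\otimes1$ into the inclusion $C(S^3)\to C(S^3,M_p)$, which is multiplication by $p$ on $K_1$. So $v$ must be given at $t=0$ by a map $a_0\colon S^3\to U(p)$ of class $pg$, and at $t=1$ by a map $a_1\colon S^3\to U(q)$ of class $qg$. These requirements are compatible: $a_0\otimes1_q$ and $1_p\otimes a_1$ both have class $pq\,g$, so they are homotopic in $U(pq)$. For $p=2$, $q=3$ take $a_0=\theta^2$ and $a_1=\theta^3\oplus1$; a homotopy between $\theta^2\otimes1_3$ and $1_2\otimes(\theta^3\oplus1)$, both of class $6g$, is the required $v$. For large $p$, the map $\theta^p$ occupies only a $2\times2$ block of $M_p$. The remaining $p-2$ diagonal entries are free constants, and they control the spectrum and the trace, provided that the homotopy leaves most of them alone.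

\begin{lemma}\label{lem:unitary}
Let $P\subset\mathbb{T}$ be finite and nonempty and let $\delta>0$. There are a unitary $v\in C(S^3,\mathcal{Z})$ and a probability measure $\kappa$ on $\mathbb{T}$ such that
\begin{enumerate}
\item[(1)] $\operatorname{sp}(v(s))\supseteq P$ for all $s\in S^3$;
\item[(2)] $|\tau(h(v(s)))-\kappa(h)|\le\delta\|h\|$ for all $h\in C(\mathbb{T})$ and $s\in S^3$;
\item[(3)] $[v]\in K_1(C(S^3)\otimes\mathcal{Z})$ is the image of $g$ under $f\mapsto f\otimes1_{\mathcal{Z}}$.
\end{enumerate}
\end{lemma}

\begin{proof}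
Let $P=\{\lambda_1,\dots,\lambda_d\}$. By Theorem~\ref{thm:JS} there are coprime $p<q$ with $p\ge d+2$, $2(d+1)/p\le\delta$ and $Z_{p,q}\subset\mathcal{Z}$ unitally.

\emph{The endpoints.} Let $c_0$ be the diagonal matrix of size $p-2$ in which $\lambda_1$ occurs $p-1-d$ times and each $\lambda_j$, $j\ge2$, occurs once. Let $c_1$ be the diagonal matrix of size $q-2$ in which $\lambda_1$ occurs $q-1-d$ times and each $\lambda_j$, $j\ge2$, once. Put
\[
a_0=\theta^p\oplus c_0\colon S^3\to U(p),\qquad a_1=\theta^q\oplus c_1\colon S^3\to U(q).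
\]
After a permutation of the basis, $a_0\otimes1_q$ is the block sum of $q$ copies of $\theta^p$ and constant diagonal entries, with $\lambda_1$ occurring $q(p-1-d)$ times and each $\lambda_j$, $j\ge2$, occurring $q$ times. In the same way $1_p\otimes a_1$ is the block sum of $p$ copies of $\theta^q$ and constants, with $\lambda_1$ occurring $p(q-1-d)$ times and each $\lambda_j$, $j\geq2$, occurring $p$ times.

\emph{The common part.} Let $M$ be the multiset in which $\lambda_1$ has multiplicity $q(p-1-d)$ and each $\lambda_j$, $j\ge2$, has multiplicity $p$. Since $p\ge d+2$, the first multiplicity is at least $q$, so $M$ contains every point of $P$. Since $p<q$ and $p(q-1-d)-q(p-1-d)=(q-p)(d+1)>0$, the multiset $M$ is contained in both lists of constants. Let $m$ be a diagonal matrix with entries $M$, and put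
\[
r=pq-|M|=q(d+1)-p(d-1)=2q+(q-p)(d-1)=2p+(q-p)(d+1),
\]
so that $2q\le r\le q(d+1)$. There are permutation matrices $V_0,V_1$ with
\[
a_0\otimes1_q=V_0(m\oplus s_0)V_0^*,\qquad 1_p\otimes a_1=V_1(m\oplus s_1)V_1^*,
\]
where $s_0\colon S^3\to U(r)$ is the block sum of $q$ copies of $\theta^p$ and $q-p$ copies of each $\lambda_j$, $j\ge2$, and $s_1\colon S^3\to U(r)$ is the block sum of $p$ copies of $\theta^q$ and $(q-p)(d+1)$ copies of $\lambda_1$.

\emph{The homotopy.} Both $s_0$ and $s_1$ have class $pq\,g$, and $r\ge2$. By Lemma~\ref{lem:sphere}(a) there is a homotopy $s_t\colon S^3\to U(r)$ from $s_0$ to $s_1$. Let $V_t$ be a path in $U(pq)$ from $V_0$ to $V_1$ and set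
\[
v(s)(t)=V_t\,(m\oplus s_t(s))\,V_t^*\qquad(s\in S^3,\ t\in[0,1]).
\]
This is jointly continuous, $v(s)(0)=a_0(s)\otimes1_q$ and $v(s)(1)=1_p\otimes a_1(s)$. So $v$ is a unitary in $C(S^3,Z_{p,q})\subset C(S^3,\mathcal{Z})$.

(1) Every matrix $v(s)(t)$ has the elements of $M$ among its eigenvalues. So $v(s)-\lambda_j$ is not invertible in $Z_{p,q}$, and the spectrum is the same in $Z_{p,q}$ and in $\mathcal{Z}$.

(2) Let $\operatorname{tr}$ be the normalized trace on $M_{pq}$. Every tracial state of $Z_{p,q}$ has the form $f\mapsto\int\operatorname{tr}(f(t))\,d\nu(t)$ for a probability measure $\nu$ on $[0,1]$. Indeed, these functionals form a weak$^*$ compact convex set, so by the Krein--Milman theorem it suffices to treat an extreme tracial state $\varphi$. For $k\in C([0,1])\subset Z_{p,q}$ with $0\le k\le1$, $\varphi$ is the sum of the positive traces $\varphi(k\,\cdot)$ and $\varphi((1-k)\,\cdot)$, so $\varphi(kf)=\varphi(k)\varphi(f)$ by extremality. Thus $\varphi$ restricts to evaluation at some $t$ on $C([0,1])$ and factors through the fiber of $Z_{p,q}$ at $t$.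 This fiber is $M_p\otimes1$, $M_p\otimes M_q$ or $1\otimes M_q$, and its only tracial state is the restriction of $\operatorname{tr}$.

Let $\nu$ represent $\tau|_{Z_{p,q}}$ and let $\kappa$ be the uniform probability measure on the multiset $M$. If $\mu_1,\dots,\mu_r$ are the eigenvalues of $s_t(s)$, then
\[
\operatorname{tr}h(v(s)(t))-\kappa(h)=\frac{|M|\,\kappa(h)+\sum_{i=1}^rh(\mu_i)}{pq}-\kappa(h)=\frac{\sum_{i=1}^rh(\mu_i)-r\kappa(h)}{pq}.
\]
The modulus is at most $\frac{2r}{pq}\|h\|\le\frac{2(d+1)}{p}\|h\|\le\delta\|h\|$. Integrate against $\nu$.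

(3) By \eqref{eq:kunneth}, the class of $v$ in $K_1(C(S^3)\otimes Z_{p,q})$ is the image of $kg$ under $f\mapsto f\otimes1$ for some $k\in\mathbb{Z}$. Evaluation at $t=0$ maps $C(S^3)\otimes Z_{p,q}$ to $C(S^3)\otimes M_p$. It sends the image of $kg$ to $pk\,g$, and it sends $[v]$ to $[a_0]=p\,g$. Hence $k=1$. The inclusion $C(S^3)\otimes Z_{p,q}\subset C(S^3)\otimes\mathcal{Z}$ carries $f\otimes1$ to $f\otimes1_{\mathcal{Z}}$.
\end{proof}

\section{The inductive system}\label{sec:construction}

Since $\mathbb{D}\cong[0,1]^2$, we may take $Q=\prod_{i\ge1}\mathbb{D}$ as the Hilbert cube. It is contractible, being convex.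

\subsection{The building blocks}

For $n\ge0$ let $F_n=\{x\in Q:x_i\in\partial\mathbb{D}\text{ for some }i\le n\}$. These sets are closed and increasing, and $F_0=\emptyset$. Put
\[
B_n=\{f\in C(Q\times\mathbb{T},\mathcal{Z}^{\otimes n}): f(x,\cdot)\text{ is constant for every }x\in F_n\}.
\]
Let $\beta_n(x)=\prod_{i\le n}\sqrt{1-|x_i|^2}$, which vanishes exactly on $F_n$, and let $Y_n=\{(x,z)\in Q\times\mathbb{C}:|z|=\beta_n(x)\}$, a compact metrizable space. The surjection $Q\times\mathbb{T}\to Y_n$, $(x,w)\mapsto(x,\beta_n(x)w)$, is a quotient map that collapses each circle $\{x\}\times\mathbb{T}$, $x\in F_n$, to a point and is injective elsewhere. Therefore $B_n=C(Y_n,\mathcal{Z}^{\otimes n})=C(Y_n)\otimes\mathcal{Z}^{\otimes n}$. It is a separable unital $C(Q)$-algebra in the bootstrap class, and by Lemma~\ref{lem:CX}(d)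
\[
(B_n)_x=C(\mathbb{T},\mathcal{Z}^{\otimes n})\quad(x\notin F_n),\qquad(B_n)_x=\mathcal{Z}^{\otimes n}\quad(x\in F_n).
\]
We have $Y_0=Q\times\mathbb{T}$ and $Y_1=S^3\times\prod_{i>1}\mathbb{D}$. In general $Y_n\cong S^{2n+1}\times\prod_{i>n}\mathbb{D}$: radial rescaling maps $\mathbb{D}^n$ onto the unit ball of $\mathbb{C}^n$, boundary onto boundary, and the formula for $\sigma$ identifies the ball times $\mathbb{T}$, with the circles over the boundary collapsed, with $S^{2n+1}$.

\subsection{Functional calculus with coefficients}

Identify $C(\mathbb{T},\mathcal{Z}^{\otimes n})$ with $\mathcal{Z}^{\otimes n}\otimes C(\mathbb{T})$. For a unitary $v\in\mathcal{Z}$ let $\operatorname{ev}_v\colon C(\mathbb{T})\to\mathcal{Z}$, $k\mapsto k(v)$, and put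
\[
h[v]=(\operatorname{id}\otimes\operatorname{ev}_v)(h)\in\mathcal{Z}^{\otimes(n+1)}\qquad(h\in C(\mathbb{T},\mathcal{Z}^{\otimes n})).
\]

\begin{lemma}\label{lem:calc}
For each $v$, the map $h\mapsto h[v]$ is a unital $*$-homomorphism, and:
\begin{enumerate}
\item[(a)] $h[v]=a\otimes1$ if $h$ is constant with value $a$;
\item[(b)] $(h,v)\mapsto h[v]$ is jointly continuous;
\item[(c)] $h[v]=0$ if and only if $h$ vanishes on $\operatorname{sp}(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the case $k=1$ of $(a\otimes k)[v]=a\otimes k(v)$. For (b), $v\mapsto h[v]$ is continuous when $h$ is a finite sum of elements $a\otimes\zeta^j$, $j\in\mathbb{Z}$. Such $h$ are dense and $\|h[v]-h'[v]\|\le\|h-h'\|$ uniformly in $v$, so $v\mapsto h[v]$ is continuous for every $h$. Joint continuity follows from $\|h[v]-h'[v']\|\le\|h[v]-h[v']\|+\|h-h'\|$. For (c), the map factors as the restriction $\mathcal{Z}^{\otimes n}\otimes C(\mathbb{T})\to\mathcal{Z}^{\otimes n}\otimes C(\operatorname{sp}(v))$ followed by the tensor product of the identity with the injection $C(\operatorname{sp}(v))\to\mathcal{Z}$,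 which is injective.
\end{proof}

\subsection{Choice of the unitaries}

We choose unitaries $v_n\in C(\mathbb{D}\times\mathbb{T},\mathcal{Z})$, $n\ge0$, recursively. In the proof of simplicity, a finite set $P_n$ contained in the spectra at stage $n$ is carried back to stage $m<n$ through the spectra of $v_{n-1},\dots,v_m$, and each passage degrades its density by a modulus of continuity. So $P_n$ has to be chosen after $v_0,\dots,v_{n-1}$. A set $C$ is \emph{$\varepsilon$-dense} in $C'\subset\mathbb{T}$ if every point of $C'$ has distance at most $\varepsilon$ from some point of $C$.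

Suppose that $v_0,\dots,v_{n-1}$ have been chosen. Let
\[
\omega_i(\varepsilon)=\sup\{\|v_i(y,w)-v_i(y,w')\|:y\in\mathbb{D},\ |w-w'|\le\varepsilon\}.
\]
Each $\omega_i$ is nondecreasing and tends to $0=\omega_i(0)$ as $\varepsilon\to0$, by uniform continuity; hence so does every composition of them. Choose $\varepsilon_n>0$ with
\begin{equation}\label{eq:eps}
\omega_m(\omega_{m+1}(\cdots\omega_{n-1}(\varepsilon_n)\cdots))\le2^{-n}\qquad\text{for all }0\le m<n,
\end{equation}
and a finite set $P_n$ that is $\varepsilon_n$-dense in $\mathbb{T}$. Lemma~\ref{lem:unitary} with $P=P_n$ and $\delta=2^{-n}$ gives a unitary $\tilde v_n\in C(S^3,\mathcal{Z})$ and a measure $\kappa_n$. Put $v_n=\tilde v_n\circ\sigma$. Then $v_n(y,\cdot)$ is constant for $y\in\partial\mathbb{D}$.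

\subsection{The connecting maps}

As in Example~\ref{ex:toy}, substitute the unitary for the circle variable, using the next disc coordinate as the parameter:
\[
\psi_n\colon B_n\to B_{n+1},\qquad(\psi_nf)(x,w)=f(x,\cdot)\,[v_n(x_{n+1},w)].
\]
The function $\psi_nf$ is continuous by Lemma~\ref{lem:calc}(b), since $x\mapsto f(x,\cdot)$ is continuous into $C(\mathbb{T},\mathcal{Z}^{\otimes n})$. Let $x\in F_{n+1}$. If $x\in F_n$, then $f(x,\cdot)$ is a constant $a$ and $(\psi_nf)(x,\cdot)$ is the constant $a\otimes1$. Otherwise $x_{n+1}\in\partial\mathbb{D}$, and $v_n(x_{n+1},\cdot)$ is constant. In both cases $(\psi_nf)(x,\cdot)$ is constant, so $\psi_nf\in B_{n+1}$. The map $\psi_n$ is a unital $*$-homomorphism, and it is $C(Q)$-linear because it does not change $x$. Put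
\[
A=\varinjlim(B_n,\psi_n).
\]
This is a separable unital nuclear $C(Q)$-algebra in the bootstrap class, and $A_x=\varinjlim(B_n)_x$ by Lemma~\ref{lem:CX}(c).

\section{The fibers}\label{sec:fibers}

\begin{proposition}\label{prop:fibers}
$A_x\cong\mathcal{Z}$ for every $x\in Q$.
\end{proposition}

If $x\in F_{n_0}$ for some $n_0$, then for $n\ge n_0$ we have $(B_n)_x=\mathcal{Z}^{\otimes n}$ with connecting maps $a\mapsto a\otimes1$, so $A_x\cong\mathcal{Z}^{\otimes\infty}\cong\mathcal{Z}$.

For the rest of this section fix $x\notin\bigcup_nF_n$ and write $v_n(w)=v_n(x_{n+1},w)$. Then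
\[
A_x=\varinjlim(G_n,\Psi_n),\qquad G_n=C(\mathbb{T},\mathcal{Z}^{\otimes n}),\qquad\Psi_n(h)(w)=h[v_n(w)].
\]
The maps are unital, so $A_x\ne0$. The circle never disappears, and no isomorphism with $\mathcal{Z}$ is visible. We verify the hypotheses of Theorem~\ref{thm:class} and compute the invariant. Parts (1) and (2) of Lemma~\ref{lem:unitary} give simplicity and uniqueness of the trace; part (3) is not used until Section~\ref{sec:K}.

\begin{lemma}\label{lem:simple}
$A_x$ is simple.
\end{lemma}

\begin{proof}
An ideal of $A_x$ is described by a sequence of closed subsets of $\mathbb{T}$, linked by the spectra of the $v_n(w)$. The maps $\Psi_n$ are not known to be injective, so we show that a proper ideal has the same sets as the zero ideal.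

\emph{Spectra.} If $u,u'$ are unitaries and $\lambda\in\operatorname{sp}(u')\setminus\operatorname{sp}(u)$, then $u'-\lambda=(u-\lambda)+(u'-u)$ is not invertible, so $\|u'-u\|\ge\|(u-\lambda)^{-1}\|^{-1}=\operatorname{dist}(\lambda,\operatorname{sp}(u))$. Thus every point of $\operatorname{sp}(u')$ is within $\|u-u'\|$ of a point of $\operatorname{sp}(u)$. For closed $C\subset\mathbb{T}$ let $S_n(C)=\bigcup_{w\in C}\operatorname{sp}(v_n(w))$. This set is closed: if $\lambda_k\in\operatorname{sp}(v_n(w_k))$ and $\lambda_k\to\lambda$, pass to a subsequence with $w_k\to w\in C$; then $\operatorname{dist}(\lambda_k,\operatorname{sp}(v_n(w)))\to0$, so $\lambda\in\operatorname{sp}(v_n(w))$. Moreover,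
\begin{equation}\label{eq:dense}
C\text{ is $\varepsilon$-dense in }C'\ \Longrightarrow\ S_n(C)\text{ is $\omega_n(\varepsilon)$-dense in }S_n(C'),
\end{equation}
because for $\lambda\in\operatorname{sp}(v_n(w'))$ with $w'\in C'$ there is $w\in C$ with $|w-w'|\le\varepsilon$, and then $\|v_n(w)-v_n(w')\|\le\omega_n(\varepsilon)$.

\emph{Ideals.} Let $I\subsetneq A_x$ be an ideal and $I_n$ its preimage in $G_n$. For each $w$, the set $\{h(w):h\in I_n\}$ is an ideal of the simple algebra $\mathcal{Z}^{\otimes n}$. Let $C_n$ be the closed set of those $w$ for which it is $0$. Then $I_n=\{h:h|_{C_n}=0\}$. Indeed, if $h|_{C_n}=0$, then for each $w$ there is $h_w\in I_n$ with $h_w(w)=h(w)$, and gluing finitely many $h_w$ with a partition of unity approximates $h$ by elements of $I_n$, as in Lemma~\ref{lem:CX}(a). Since $I$ is proper, $1\notin I_n$ and $C_n\ne\emptyset$. By Lemma~\ref{lem:calc}(c),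
\[
h\in I_n\iff\Psi_n(h)\in I_{n+1}\iff h[v_n(w)]=0\text{ for all }w\in C_{n+1}\iff h|_{S_n(C_{n+1})}=0 .
\]
Both $C_n$ and $S_n(C_{n+1})$ are closed, so they are equal. As $C_{n+1}\neq\emptyset$, Lemma~\ref{lem:unitary}(1) gives
\[
C_n=S_n(C_{n+1})\supseteq P_n .
\]

\emph{Comparison with the zero ideal.} Let $C_n^0$ be the sets belonging to the zero ideal. Then $C_n\subset C_n^0$, and for $m<n$
\[
C_m=S_m\cdots S_{n-1}(C_n),\qquad C_m^0=S_m\cdots S_{n-1}(C_n^0).
\]
The set $C_n$ contains $P_n$, so it is $\varepsilon_n$-dense in $C_n^0$. Applying \eqref{eq:dense} $n-m$ times and then \eqref{eq:eps}, we find that $C_m$ is $2^{-n}$-dense in $C_m^0$. This holds for all $n>m$ and $C_m$ is closed, so $C_m=C_m^0$. Hence each $I_m$ is the kernel of $G_m\to A_x$. An ideal of an inductive limit is the closure of the union of its intersections with the images of the stages, so $I=0$.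
\end{proof}

\begin{lemma}\label{lem:trace}
$A_x$ has exactly one tracial state.
\end{lemma}

\begin{proof}
Let $\varphi$ be a tracial state on $G_n=\mathcal{Z}^{\otimes n}\otimes C(\mathbb{T})$, and let $\mu$ be the probability measure $k\mapsto\varphi(1\otimes k)$. For $k\ge0$, the functional $a\mapsto\varphi(a\otimes k)$ is a positive trace on $\mathcal{Z}^{\otimes n}$, so it equals $\mu(k)\tau_n$. Hence $\varphi=\tau_n\otimes\mu$. For a measure $\mu$ on $\mathbb{T}$,
\[
(\tau_{n+1}\otimes\mu)(\Psi_n(a\otimes k))=\int\tau_{n+1}\bigl(a\otimes k(v_n(w))\bigr)\,d\mu(w)=\tau_n(a)\,(\Psi_n^*\mu)(k),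
\]
where $(\Psi_n^*\mu)(k)=\int\tau(k(v_n(w)))\,d\mu(w)$. Regard measures as functionals on $C(\mathbb{T})$. The map $\Psi_n^*$ is linear, weak$^*$ continuous and contractive, and it preserves probability measures. Integrating Lemma~\ref{lem:unitary}(2) gives $\|\Psi_n^*\mu-\kappa_n\|\le2^{-n}$ for every probability measure $\mu$.

Tracial states of $A_x$ correspond to sequences $(\mu_n)$ of probability measures with $\mu_n=\Psi_n^*\mu_{n+1}$. Such sequences exist, since an inverse limit of nonempty compact Hausdorff spaces is nonempty. If $(\mu_n)$ and $(\mu_n')$ are two of them, then $\mu_n$ and $\mu_n'$ lie within $2^{-n}$ of $\kappa_n$, so $\|\mu_m-\mu_m'\|\le\|\mu_n-\mu_n'\|\le2\cdot2^{-n}$ for all $n\ge m$. Hence $\mu_m=\mu_m'$ for all $m$.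
\end{proof}

\begin{lemma}\label{lem:Kfiber}
$A_x$ has the $K$-theory of $\mathbb{C}$, and the positive cone of $K_0(A_x)$ is $\mathbb{Z}_{\ge0}\cdot[1]$.
\end{lemma}

\begin{proof}
By \eqref{eq:kunneth}, $K_0(G_n)$ and $K_1(G_n)$ are infinite cyclic with generators $[1]$ and $[1\otimes\zeta]$. The map $\Psi_n$ is unital, so it is an isomorphism on $K_0$. It sends $1\otimes\zeta$ to the unitary $w\mapsto1\otimes v_n(x_{n+1},w)$. Let $y_t$ be a path in $\mathbb{D}$ from $x_{n+1}$ to a point of $\partial\mathbb{D}$. The unitaries $w\mapsto1\otimes v_n(y_t,w)$ form a homotopy in $G_{n+1}$ to a constant function, whose class comes from $K_1(\mathcal{Z}^{\otimes(n+1)})=0$. So $\Psi_n$ is zero on $K_1$. By continuity of $K$-theory, $K_0(A_x)=\mathbb{Z}\cdot[1]\cong\mathbb{Z}$ and $K_1(A_x)=0$. If a projection $e$ in a matrix algebra over $A_x$ has class $j[1]$, then applying the trace gives $j\ge0$; and $j[1]$ is the class of a projection for every $j\ge0$.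
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fibers}]
It remains to treat $x\notin\bigcup_nF_n$. For $n\ge1$, $G_n\cong C(\mathbb{T})\otimes\mathcal{Z}$, so $A_x\cong A_x\otimes\mathcal{Z}$ by Lemma~\ref{lem:absorb}(a)--(c). The algebra $A_x$ is separable and unital, it lies in the bootstrap class, so it is nuclear and satisfies the UCT, and it is simple by Lemma~\ref{lem:simple}. By Lemmas~\ref{lem:trace} and~\ref{lem:Kfiber} its Elliott invariant is $(\mathbb{Z},\mathbb{Z}_{\ge0},1)$, $K_1=0$, one trace, and the pairing determined by $[1]\mapsto1$. The algebra $\mathcal{Z}$ has the same properties and the same invariant, the cone being computed as in Lemma~\ref{lem:Kfiber}. Theorem~\ref{thm:class} gives $A_x\cong\mathcal{Z}$.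
\end{proof}

\section{The $K$-theory of $A$}\label{sec:K}

To show that $\psi_n$ is an isomorphism on $K_1$ we need explicit generators. They come from the open cell $(\mathbb{D}^\circ)^n\times\mathbb{T}^*\cong\mathbb{R}^{2n+1}$, which is a product, so that Bott periodicity separates the first $n$ discs from the step carried out in Lemma~\ref{lem:unitary}. Functions in $C_0$ of an open subset of $\mathbb{D}^n\times\mathbb{T}$ are extended by zero. Define
\[
j_n\colon C_0((\mathbb{D}^\circ)^n\times\mathbb{T}^*)\to B_n,\qquad j_n(k)(x,w)=k(x_1,\dots,x_n,w)\,1 .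
\]

\begin{lemma}\label{lem:KBn}
$K_0(B_n)=\mathbb{Z}\cdot[1]\cong\mathbb{Z}$, and $j_n$ induces an isomorphism on $K_1$. In particular $K_1(B_n)\cong\mathbb{Z}$.
\end{lemma}

\begin{proof}
Evaluation at $w=1$ is a surjection $B_n\to C(Q)\otimes\mathcal{Z}^{\otimes n}$, split by the inclusion of the functions that do not depend on $w$. A function in the kernel $N_n$ vanishes at $w=1$, and it vanishes over $F_n$ because it is constant in $w$ there. Conversely, every continuous function with these two properties lies in $N_n$. Since $Q\setminus F_n=(\mathbb{D}^\circ)^n\times\prod_{i>n}\mathbb{D}$,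
\[
N_n=C_0((\mathbb{D}^\circ)^n\times\mathbb{T}^*)\otimes C\Bigl(\prod_{i>n}\mathbb{D}\Bigr)\otimes\mathcal{Z}^{\otimes n}.
\]
The spaces $Q$ and $\prod_{i>n}\mathbb{D}$ are contractible, so $C(Q)\otimes\mathcal{Z}^{\otimes n}$ and $C(\prod_{i>n}\mathbb{D})\otimes\mathcal{Z}^{\otimes n}$ have the $K$-theory of $\mathbb{C}$. By \eqref{eq:kunneth}, $j_n$ induces an isomorphism from $K_*(C_0(\mathbb{R}^{2n+1}))=(0,\mathbb{Z})$ onto $K_*(N_n)$. The splitting gives $K_0(B_n)=\mathbb{Z}\cdot[1]\oplus0$ and $K_1(B_n)=0\oplus K_1(N_n)$.
\end{proof}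

\begin{lemma}\label{lem:psi}
$\psi_{n*}\colon K_1(B_n)\to K_1(B_{n+1})$ is an isomorphism.
\end{lemma}

\begin{proof}
We factor both $\psi_n\circ j_n$ and $j_{n+1}$ through $C_0((\mathbb{D}^\circ)^n)\otimes C(S^3,\mathcal{Z})$. Define
\[
\rho\colon C_0(\mathbb{T}^*)\to C(S^3,\mathcal{Z}),\ \ \rho(k)=k(\tilde v_n),
\qquad
\iota\colon C_0(\mathbb{D}^\circ\times\mathbb{T}^*)\to C(S^3,\mathcal{Z}),\ \ \iota(k)=\iota_0(k)\otimes1_{\mathcal{Z}} .
\]
Note that $\iota_0(k)\circ\sigma=k$, extended by zero to $\mathbb{D}\times\mathbb{T}$. Regard an element $H$ of $C_0((\mathbb{D}^\circ)^n)\otimes C(S^3,\mathcal{Z})$ as a continuous function on $\mathbb{D}^n\times S^3$ that vanishes when one of the first $n$ coordinates lies in $\partial\mathbb{D}$, and put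
\[
\Lambda(H)(x,w)=1\otimes H\bigl(x_1,\dots,x_n,\sigma(x_{n+1},w)\bigr)\in\mathcal{Z}^{\otimes n}\otimes\mathcal{Z}.
\]
This function vanishes for $x\in F_n$ and is constant in $w$ for $x_{n+1}\in\partial\mathbb{D}$, so $\Lambda$ is a $*$-homomorphism into $B_{n+1}$. Write $x'=(x_1,\dots,x_n)$. For $k\in C_0((\mathbb{D}^\circ)^n)$, $k'\in C_0(\mathbb{T}^*)$ and $k''\in C_0(\mathbb{D}^\circ\times\mathbb{T}^*)$,
\begin{align*}
\psi_nj_n(k\otimes k')(x,w)&=k(x')\,\bigl(1\otimes k'(v_n(x_{n+1},w))\bigr)=\Lambda(k\otimes\rho(k'))(x,w),\\
j_{n+1}(k\otimes k'')(x,w)&=k(x')\,k''(x_{n+1},w)\,1=\Lambda(k\otimes\iota(k''))(x,w).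
\end{align*}
Hence $\psi_n\circ j_n=\Lambda\circ(\operatorname{id}\otimes\rho)$ and $j_{n+1}=\Lambda\circ(\operatorname{id}\otimes\iota)$.

The map $\rho$ is the restriction of the unital $*$-homomorphism $C(\mathbb{T})\to C(S^3,\mathcal{Z})$ that sends $\zeta$ to $\tilde v_n$, so $\rho_*[\zeta]=[\tilde v_n]$. By Lemma~\ref{lem:sphere}(b), $\iota_*(g_0)$ is the image of $g$ under $f\mapsto f\otimes1_{\mathcal{Z}}$. So Lemma~\ref{lem:unitary}(3) says that $\rho_*[\zeta]=\iota_*(g_0)$. Let $b$ generate $K_0(C_0((\mathbb{D}^\circ)^n))\cong\mathbb{Z}$. By Bott periodicity, $b\times[\zeta]$ and $b\times g_0$ generate $K_1$ of the domains of $j_n$ and $j_{n+1}$. By naturality of the exterior product,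
\[
\psi_{n*}\,j_{n*}(b\times[\zeta])=\Lambda_*(b\times\rho_*[\zeta])=\Lambda_*(b\times\iota_*(g_0))=(j_{n+1})_*(b\times g_0).
\]
By Lemma~\ref{lem:KBn}, $\psi_{n*}$ maps a generator of $K_1(B_n)\cong\mathbb{Z}$ to a generator of $K_1(B_{n+1})\cong\mathbb{Z}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
All fibers of $A$ are isomorphic to $\mathcal{Z}$ by Proposition~\ref{prop:fibers}. The maps $\psi_n$ are unital, so they are isomorphisms on $K_0$ by Lemma~\ref{lem:KBn}, and they are isomorphisms on $K_1$ by Lemma~\ref{lem:psi}. Hence $K_0(A)=\mathbb{Z}\cdot[1]\cong\mathbb{Z}$ and $K_1(A)\cong\mathbb{Z}$.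

By Lemma~\ref{lem:CX}(b), $A\otimes\mathcal{O}_\infty$ is a separable unital $C(Q)$-algebra with fibers $A_x\otimes\mathcal{O}_\infty\cong\mathcal{Z}\otimes\mathcal{O}_\infty$. Recall that $\mathcal{O}_\infty$ is purely infinite and has the $K$-theory of $\mathbb{C}$, and that the tensor product of a simple $C^*$-algebra with $\mathcal{O}_\infty$ is simple and purely infinite. So $\mathcal{Z}\otimes\mathcal{O}_\infty$ is simple, separable, unital, nuclear, purely infinite and in the bootstrap class, and it has the $K$-theory of $\mathbb{C}$ by \eqref{eq:kunneth}. The Kirchberg--Phillips theorem gives $\mathcal{Z}\otimes\mathcal{O}_\infty\cong\mathcal{O}_\infty$. By \eqref{eq:kunneth} again, $K_1(A\otimes\mathcal{O}_\infty)\cong K_1(A)\cong\mathbb{Z}$. Finally, $Q$ is contractible, so $K_1(C(Q)\otimes\mathcal{D})\cong K_1(\mathcal{D})=0$ for $\mathcal{D}=\mathcal{Z}$ and $\mathcal{D}=\mathcal{O}_\infty$.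
\end{proof}

\begin{remark}\label{rem:absorb}
In Theorem~\ref{thm:known}(2), nontriviality comes from a failure of absorption. Here it does not. The algebra $A\otimes\mathcal{O}_\infty$ absorbs $\mathcal{O}_\infty$, and $A$ absorbs $\mathcal{Z}$ by Lemma~\ref{lem:absorb}, since $B_n\cong C(Y_n)\otimes\mathcal{Z}$ for $n\ge1$. So $\mathcal{D}$-absorption together with fibers $\mathcal{D}$ does not imply triviality.
\end{remark}

\section{Other fibers and other base spaces}\label{sec:B}

We prove Theorem~\ref{thm:B}, first over $Q$ and then by pulling back along a retraction. For a general $\mathcal{D}$ we do not use the value of $K_1(\mathcal{D})$. We use instead the obstruction from the introduction, a nonzero class that vanishes in a fiber. The class obtained from $A$ lies in $K_1(A)\otimes K_0(\mathcal{D})$, so the case $K_0(\mathcal{D})=0$ needs a separate argument.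

\begin{lemma}\label{lem:K0nonzero}
Let $\mathcal{D}$ be strongly self-absorbing with $K_0(\mathcal{D})\ne0$. Then all fibers of $A\otimes\mathcal{D}$ are isomorphic to $\mathcal{D}$, and $A\otimes\mathcal{D}\not\cong C(Q)\otimes\mathcal{D}$ as $C(Q)$-algebras.
\end{lemma}

\begin{proof}
The algebra $\mathcal{D}$ is nuclear, so the fibers are $A_x\otimes\mathcal{D}\cong\mathcal{Z}\otimes\mathcal{D}\cong\mathcal{D}$ by Lemma~\ref{lem:CX}(b) and \cite{W11}. Since $A$ is in the bootstrap class, the exterior product embeds $K_1(A)\otimes K_0(\mathcal{D})\cong K_0(\mathcal{D})\ne0$ into $K_1(A\otimes\mathcal{D})$. Fix $x\in Q$. By naturality, the quotient map to $A_x\otimes\mathcal{D}$ sends $\xi\times\eta$ to $\xi_x\times\eta$, where $\xi_x\in K_1(A_x)=0$ is the image of $\xi$. So $K_1(A\otimes\mathcal{D})\to K_1((A\otimes\mathcal{D})_x)$ is not injective. For $C(Q)\otimes\mathcal{D}$ the corresponding map is induced by evaluation at $x$, and it is an isomorphism because $Q$ is contractible. An isomorphism of $C(Q)$-algebras is compatible with the quotient maps onto the fibers,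 so none exists.
\end{proof}

\begin{lemma}\label{lem:O2}
If $\mathcal{D}$ is strongly self-absorbing and $K_0(\mathcal{D})=0$, then $\mathcal{D}\cong\mathcal{O}_2$.
\end{lemma}

\begin{proof}
A tracial state would induce a homomorphism $K_0(\mathcal{D})\to\mathbb{R}$ with $[1]\mapsto1$. So $\mathcal{D}$ has none, and it is purely infinite by Theorem~\ref{thm:TW}(c). By a theorem of Cuntz, nonzero projections with the same $K_0$-class in a purely infinite simple unital $C^*$-algebra are Murray--von Neumann equivalent. The unit is infinite, so there is a projection $e\neq1$ equivalent to $1$. Then $1-e\ne0$ and $[1-e]=0=[1]$, so $1-e$ is equivalent to $1$ as well. This gives isometries $s_1,s_2$ with $s_1s_1^*=e$ and $s_2s_2^*=1-e$, that is, a unital $*$-homomorphism $\mathcal{O}_2\to\mathcal{D}$. By Lemma~\ref{lem:absorb}(a) with $C=\mathbb{C}$, the algebra $\mathcal{D}$ has almost central copies of $\mathcal{O}_2$. Lemma~\ref{lem:absorb}(c), applied to the strongly self-absorbing algebra $\mathcal{O}_2$, gives $\mathcal{D}\cong\mathcal{D}\otimes\mathcal{O}_2$, and $\mathcal{D}\otimes\mathcal{O}_2\cong\mathcal{O}_2$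 by Kirchberg's absorption theorem.
\end{proof}

\begin{lemma}\label{lem:pullback}
Let $X$ be compact metrizable, $Q_0\subset X$ closed and $r\colon X\to Q_0$ a retraction. To every separable unital $C(Q_0)$-algebra $A'$ one can assign a separable unital $C(X)$-algebra $r^*A'$ such that
\begin{enumerate}
\item[(a)] $(r^*A')_x\cong A'_{r(x)}$ for all $x\in X$;
\item[(b)] $(r^*A')_{Q_0}\cong A'$ as $C(Q_0)$-algebras;
\item[(c)] $r^*(A'\otimes\mathcal{D})\cong r^*(A')\otimes\mathcal{D}$ for every separable unital nuclear $\mathcal{D}$.
\end{enumerate}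
\end{lemma}

\begin{proof}
The algebra $L=C(X)\otimes A'=C(X,A')$ is a $C(X\times Q_0)$-algebra through $C(X\times Q_0)=C(X)\otimes C(Q_0)$. Its fiber at $(x,y)$ is $A'_y$, with quotient map $H\mapsto H(x)(y)$. Indeed, this map is onto and annihilates $J_{\{(x,y)\}}(L)$. Conversely, if $H(x)(y)=0$, then $H=(H-1\otimes H(x))+1\otimes H(x)$, where the first term lies in $C_0(X\setminus\{x\})\otimes A'$ and the second in $1\otimes J_{\{y\}}(A')$; both sets are contained in $J_{\{(x,y)\}}(L)$.

Let $\Gamma=\{(x,r(x)):x\in X\}$, a closed set homeomorphic to $X$, and put $r^*A'=L_\Gamma$. Its fiber at $x$ is $L_{(x,r(x))}=A'_{r(x)}$, which is (a). Part (c) is Lemma~\ref{lem:CX}(b) applied to $C(X)\otimes A'\otimes\mathcal{D}=L\otimes\mathcal{D}$ and $\Gamma$.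

For (b), the part of $\Gamma$ over $Q_0$ is $\Gamma_0=\{(y,y):y\in Q_0\}$, because $r$ is a retraction, so $(r^*A')_{Q_0}=L_{\Gamma_0}$. Since $C(X)$ is nuclear and acts centrally on $A'$ through restriction to $Q_0$, there is a surjective $*$-homomorphism $\Pi\colon L\to A'$ with $\Pi(f\otimes a)=f|_{Q_0}a$. On elementary tensors $\Pi(f\otimes a)(y)=f(y)a(y)$, so $\Pi(H)(y)=H(y)(y)$ for all $H\in L$ and $y\in Q_0$. By \eqref{eq:sup}, the kernel of $\Pi$ consists of those $H$ that vanish in all fibers over $\Gamma_0$, so it is $J_{\Gamma_0}(L)$. The induced isomorphism $L_{\Gamma_0}\to A'$ is $C(Q_0)$-linear, since $\Pi((f\otimes1)H)=f|_{Q_0}\Pi(H)$.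
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $Q_0\subset X$ be homeomorphic to $Q\cong[0,1]^{\mathbb{N}}$; it is compact, hence closed. By Tietze's theorem each coordinate function on $Q_0$ extends to a continuous function $X\to[0,1]$, and together these extensions define a retraction $r\colon X\to Q_0$. Identify $Q_0$ with $Q$.

If $\mathcal{D}\not\cong\mathcal{O}_2$, then $K_0(\mathcal{D})\ne0$ by Lemma~\ref{lem:O2}, and we let $A'=A\otimes\mathcal{D}$, as in Lemma~\ref{lem:K0nonzero}. If $\mathcal{D}\cong\mathcal{O}_2$, we let $A'$ be the algebra of Theorem~\ref{thm:known}(3). In both cases $A'$ is a separable unital $C(Q_0)$-algebra with fibers $\mathcal{D}$ that is not trivial. By Lemma~\ref{lem:pullback}(a), all fibers of $r^*A'$ are isomorphic to $\mathcal{D}$. An isomorphism $r^*A'\cong C(X)\otimes\mathcal{D}$ of $C(X)$-algebras would restrict over $Q_0$ to an isomorphism $A'\cong C(Q_0)\otimes\mathcal{D}$, by Lemma~\ref{lem:pullback}(b), which is impossible. In the first case $r^*A'\cong r^*(A)\otimes\mathcal{D}$ by Lemma~\ref{lem:pullback}(c),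 and this absorbs $\mathcal{D}$ because $\mathcal{D}\cong\mathcal{D}\otimes\mathcal{D}$.
\end{proof}

\section{Trivialization over some infinite-dimensional spaces}\label{sec:positive}

We prove Proposition~\ref{prop:C}. The space $X\setminus\{\infty\}$ is a disjoint union of finite-dimensional clopen pieces, and Theorem~\ref{thm:known}(1) trivializes $A$ over each piece; this is the only use of $K_1$-injectivity. The trivializations are unrelated to each other and need not converge at $\infty$. We correct each of them by an inner automorphism so that they converge to a fixed identification of $A_\infty$ with $\mathcal{D}$. Because the pieces are clopen, the corrections can be chosen independently, with nothing to match along boundaries.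

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $A$ now denote a separable unital $C(X)$-algebra with all fibers isomorphic to $\mathcal{D}$.

\emph{Decomposition of $X$.} Choose sets $W_k$ from the given base with $W_k$ inside the ball of radius $1/k$ about $\infty$, and put $V_0=X$, $V_k=W_1\cap\dots\cap W_k$. The $V_k$ form a decreasing base of clopen neighborhoods of $\infty$. For $k\ge1$, the set $X\setminus V_k=\bigcup_{i\le k}(X\setminus W_i)$ is finite-dimensional, as a finite union of closed finite-dimensional sets. If $\infty$ is isolated, then $V_k=\{\infty\}$ for large $k$, so $X$ is finite-dimensional and Theorem~\ref{thm:known}(1) applies. Otherwise, after deleting repetitions, the sequence $(V_k)$ is strictly decreasing. The sets $X_k=V_{k-1}\setminus V_k$, $k\ge1$, are nonempty, clopen and finite-dimensional (they are closed in $X\setminus V_k$), and $V_k=\{\infty\}\sqcup\bigsqcup_{i>k}X_i$. By Theorem~\ref{thm:known}(1) there are isomorphisms of $C(X_k)$-algebras $\theta_k\colon A_{X_k}\to E_k=C(X_k)\otimes\mathcal{D}$.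

\emph{Two copies of $\mathcal{D}$.} Let $E=\prod_kE_k/\bigoplus_kE_k$, where $\bigoplus_kE_k$ denotes the null sequences; the norm of the class $[(e_k)_k]$ is $\limsup_k\|e_k\|$. Consider the unital $*$-homomorphism $A\to E$, $a\mapsto[(\theta_k(a|_{X_k}))_k]$. If $a(\infty)=0$ and $\varepsilon>0$, then $\|a(x)\|<\varepsilon$ near $\infty$ by upper semicontinuity, so $\|a|_{X_k}\|\le\varepsilon$ for large $k$ by \eqref{eq:sup}. Thus the map factors through $A_\infty$. Fix an isomorphism $\alpha\colon\mathcal{D}\to A_\infty$. We obtain a unital $*$-homomorphism $\varphi\colon\mathcal{D}\to E$ with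
\begin{equation}\label{eq:phi}
\varphi\bigl(\alpha^{-1}(a(\infty))\bigr)=[(\theta_k(a|_{X_k}))_k]\qquad(a\in A).
\end{equation}
Let $\gamma\colon\mathcal{D}\to E$ be given by $\gamma(d)=[(1\otimes d)_k]$. We look for a unitary $W\in E$ with $W\varphi(d)W^*=\gamma(d)$ for all $d$.

\emph{$\varphi$ and $\gamma$ are approximately unitarily equivalent.} We compare both with a third copy of $\mathcal{D}$ that commutes with them. Let $C\subset E$ be the separable subalgebra generated by $\varphi(\mathcal{D})\cup\gamma(\mathcal{D})$. Fix dense sequences $(d_j)$ in $\mathcal{D}$ and $(c^{(i)})$ in $C$, with lifts $(c^{(i)}_k)_k\in\prod_kE_k$. By Lemma~\ref{lem:absorb}(a) there are unital $*$-homomorphisms $\eta_k\colon\mathcal{D}\to E_k$ with $\|[\eta_k(d_j),c^{(i)}_k]\|\le1/k$ for $i,j\le k$. Then $\eta(d)=[(\eta_k(d))_k]$ defines a unital $*$-homomorphism $\eta\colon\mathcal{D}\to E\cap C'$. Since $\mathcal{D}$ is nuclear and $\varphi,\eta$ have commuting ranges, there is a unital $*$-homomorphism $\Xi\colon\mathcal{D}\otimes\mathcal{D}\to E$ with $\Xi(d\otimes d')=\varphi(d)\eta(d')$.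 With $u_n$ as in Theorem~\ref{thm:TW}(b),
\[
\Xi(u_n)\varphi(d)\,\Xi(u_n)^*=\Xi(u_n(d\otimes1)u_n^*)\to\Xi(1\otimes d)=\eta(d).
\]
The same argument with $\gamma$ in place of $\varphi$ gives unitaries $z_n\in E$ with $z_n\gamma(d)z_n^*\to\eta(d)$. Then $z_n^*\Xi(u_n)\varphi(d)\Xi(u_n)^*z_n\to\gamma(d)$ for all $d$.

\emph{From approximate to exact.} Every unitary of $E$ lifts to a sequence of unitaries: if $(e_k)$ is a lift, then $e_k^*e_k-1\to 0$ and $e_ke_k^*-1\to0$, so for large $k$ the element $e_k|e_k|^{-1}$ is a unitary and $\|e_k|e_k|^{-1}-e_k\|\to0$; take $1$ for the remaining $k$. Choose $a_j\in A$ with $a_j(\infty)=\alpha(d_j)$. By the previous step and \eqref{eq:phi}, for every $n$ there are unitaries $w_k^{(n)}\in E_k$ with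
\[
\limsup_k\bigl\|w_k^{(n)}\theta_k(a_j|_{X_k})w_k^{(n)*}-1\otimes d_j\bigr\|<1/n\qquad(j\le n).
\]
Choose $k_1<k_2<\cdots$ such that these norms are less than $1/n$ for all $k\ge k_n$ and $j\le n$. Put $w_k=w_k^{(n)}$ for $k_n\le k<k_{n+1}$ and $w_k=1$ for $k<k_1$. The unitary $W=[(w_k)_k]$ satisfies $W\varphi(d_j)W^*=\gamma(d_j)$ for all $j$, hence $W\varphi(d)W^*=\gamma(d)$ for all $d$ by continuity. Let $\theta_k'=\operatorname{Ad}(w_k)\circ\theta_k$, again an isomorphism of $C(X_k)$-algebras. By \eqref{eq:phi},
\begin{equation}\label{eq:converge}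
\bigl\|\theta_k'(a|_{X_k})-1\otimes\alpha^{-1}(a(\infty))\bigr\|\to0\qquad(a\in A).
\end{equation}

\emph{The isomorphism.} For $a\in A$ define $\Theta(a)\colon X\to\mathcal{D}$ by $\Theta(a)|_{X_k}=\theta_k'(a|_{X_k})$ and $\Theta(a)(\infty)=\alpha^{-1}(a(\infty))$. This function is continuous on each open set $X_k$. It is continuous at $\infty$ by \eqref{eq:converge}, since $V_k\setminus\{\infty\}=\bigsqcup_{i>k}X_i$. So $\Theta\colon A\to C(X,\mathcal{D})=C(X)\otimes\mathcal{D}$ is a $C(X)$-linear $*$-homomorphism. On the fiber at $x\in X_k$ it induces $(\theta_k')_x$, and on the fiber at $\infty$ it induces $\alpha^{-1}$; these are isomorphisms. By Lemma~\ref{lem:CX}(a), $\Theta$ is an isomorphism of $C(X)$-algebras.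
\end{proof}

\begin{remark}
Taking $\mathcal{D}=\mathcal{Z}$ in Theorem~\ref{thm:B} and Proposition~\ref{prop:C} shows that a space $X$ as in the proposition contains no copy of the Hilbert cube.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CETWW} Castillejos, Evington, Tikuisis, White and Winter, \emph{Nuclear dimension of simple $C^*$-algebras}, Invent. Math., 2021.

\bibitem{DW} Marius Dadarlat and Wilhelm Winter, \emph{Trivialization of $C(X)$-algebras with strongly self-absorbing fibres}, arXiv:0705.1497 (2007).

\bibitem{JS} Jiang and Su, 1999.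

\bibitem{TW} Toms and Winter, 2007.

\bibitem{W11} Winter, 2011.

\end{thebibliography}
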